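# Piercing fat convex sets with boundedly many $k$-flats

Throughout, $|\cdot|$ is the Euclidean norm, $B(x,r)$ is the closed ball of radius $r$ about $x$, and $\log$ is the natural logarithm.

## 1. Piercing by points: start from the smallest set

Take a family $\mathcal F$ of sets in $\mathbb R^d$ such that among any $p$ of them some two intersect. Can we pierce all of $\mathcal F$ with a number of points that does not depend on how many sets there are? For thin sets the answer is no: $N$ lines in general position in the plane intersect pairwise, but each point lies on at most two of them. So we ask for some roundness.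

**Definition (fat).** Let $\rho\ge 1$. A family is $\rho$-fat if for each member $K$ there are $x_K\in\mathbb R^d$ and reals $r_K,R_K>0$ with $R_K\le\rho r_K$ and $B(x_K,r_K)\subset K\subset B(x_K,R_K)$.

Balls are $1$-fat, and axis-parallel cubes in $\mathbb R^d$ are $\sqrt d$-fat. The proofs use slightly less than convexity, so let us isolate what they use.

**Definition (round).** A set $K\subset\mathbb R^d$ is $\rho$-round if there are $x_K$ and $r_K>0$ with
$$B(x_K,r_K)\subset K\subset B(x_K,\rho r_K)\quad\text{and}\quad \operatorname{conv}(\{q\}\cup B(x_K,r_K))\subset K\ \text{ for every } q\in K.$$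

A $\rho$-fat convex set is $\rho$-round: enlarge $R_K$ to $\rho r_K$, and the second condition holds by convexity. A round set need not be convex. In the plane let $B=B(0,1)$ and $K=\operatorname{conv}(\{(2,0)\}\cup B)\cup\operatorname{conv}(\{(0,2)\}\cup B)$. If $q$ lies in one of the two cones, then so does $\operatorname{conv}(\{q\}\cup B)$, so $K$ is $2$-round. The first cone satisfies $\frac12x+\frac{\sqrt3}2y\le1$, which fails at $(1,1)$. By symmetry the second cone also misses $(1,1)$, so $K$ is not convex.

For every round set fix $x_K,r_K$ once and for all. We shall use one consequence of the definition again and again. For $q\in K$ and $s\in[0,1]$, the set $(1-s)q+sB(x_K,r_K)$ lies in $K$, that is,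
$$B\big(q+s(x_K-q),\,s\,r_K\big)\subset K. \tag{1}$$
So near any point $q\in K$ there is room at every scale up to $r_K$: by moving a distance at most $s\rho r_K$ from $q$ we find a ball of radius $s r_K$ inside $K$.

**Special case (points, finite families).** Let $\mathcal F$ be a finite family of $\rho$-round sets such that among any $p\ge2$ members some two intersect. Then $(p-1)(1+4\rho)^d$ points suffice to pierce $\mathcal F$.

**Step 1: the sets that meet a smaller set.** The purpose is to pierce, with boundedly many points, all sets $K$ that meet a fixed $K_1$ and satisfy $r_K\ge r_{K_1}=:r_1$. Let $q\in K\cap K_1$ and put $s=r_1/r_K\in(0,1]$ in (1). The set $K$ contains a ball of radius $r_1$ whose center is within $s\rho r_K=\rho r_1$ of $q$, hence within $2\rho r_1$ of $x_{K_1}$. Take a maximal set of points of $B(x_{K_1},2\rho r_1)$ with pairwise distances greater than $r_1$. By maximality every point of $B(x_{K_1},2\rho r_1)$ is within $r_1$ of a chosen point, so some chosen point lies in $K$. The balls of radius $r_1/2$ around the chosen points are disjoint and lie in a ball of radius $(2\rho+\frac12)r_1$, so there are at most $(1+4\rho)^d$ chosen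 points.

**Step 2: a greedy selection.** The purpose is to cover $\mathcal F$ by at most $p-1$ classes of the kind in Step 1. Choose $K_1\in\mathcal F$ with the smallest radius $r_{K_1}$, discard all members that meet $K_1$ (including $K_1$), choose the smallest of the rest, and so on until nothing is left. Every discarded set meets a chosen set whose radius is at most its own, so Step 1 applies. The chosen sets are pairwise disjoint, hence there are at most $p-1$ of them. $\square$

Now replace points by lines, planes, or flats of any fixed dimension $k$. Which parts of this argument survive?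

## 2. The statements for $k$-flats

**Definition (flats, transversals).** A $k$-flat is a $k$-dimensional affine subspace of $\mathbb R^d$. A family $\mathcal T$ of flats hits (pierces) $\mathcal F$ if every $F\in\mathcal F$ meets some $T\in\mathcal T$. A family has a $k$-transversal if a single $k$-flat meets all of its members.

Any $k+1$ nonempty sets have a $k$-transversal: choose one point in each, and $k+1$ points always lie in a $k$-flat. So $k+2$ is the first number for which having a $k$-transversal says something. For $k=0$ it is the number $2$ of Section 1.

In "$k$-dimensional transversals for fat convex sets" (arXiv:2311.15646, 2023), Attila Jung and Dömötör Pálvölgyi prove the following for balls. For all positive integers $d$, $k<d$ and $p\ge k+2$ there is $C=C(d,k,p)$ such that if $\mathcal F$ is a possibly infinite family of closed balls in $\mathbb R^d$ and among any $p$ members there are $k+2$ that can be hit by a single $k$-flat, then at most $C$ $k$-flats hit all of $\mathcal F$. They conjecture the same for $\rho$-fat compact convex sets. (In their wording the ranges of $k$ and $p$ are implicit. We take $0\le k<d$ and $p\ge k+2$.) They add: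 "We do not even know whether the statement holds if we replace $k+2$ by any $m>k+2$ which does not depend on $\mathcal{F}$."

Made precise, this asks the following. Is it true that for all $d$, $\rho\ge1$ and $0\le k<d$ there is an integer $m>k+2$ such that for every $p\ge m$ there is a constant $C$ with this property: whenever $\mathcal F$ is a family of $\rho$-fat compact convex sets in $\mathbb R^d$ in which among any $p$ members there are $m$ with a $k$-transversal, at most $C$ $k$-flats hit $\mathcal F$? Here $m$ may depend on $d,k,\rho$. That $m$ should also be independent of $p$ is an added interpretation of the quoted sentence. The answer is yes, and in fact the conjecture itself holds.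

From now on $0\le k<d$ and $\rho\ge 1$.

**Theorem 1.** For all $d,\rho,k$ and $p\ge k+2$ there is $C=C(d,k,\rho,p)$ such that if $\mathcal F$ is a (possibly infinite) family of compact $\rho$-round sets in $\mathbb R^d$ (in particular, $\rho$-fat compact convex sets), and among any $p$ members there are $k+2$ with a $k$-transversal, then at most $C$ $k$-flats hit all of $\mathcal F$. One may take $C=c(d,k,\rho)\,p^{2k+4}\log^2p$.

**Corollary.** Let $m=k+3$, or any fixed $m\ge k+2$. If $p\ge m$ and among any $p$ members of a family $\mathcal F$ of compact $\rho$-round sets there are $m$ with a $k$-transversal, then at most $C(d,k,\rho,p)$ $k$-flats hit $\mathcal F$. So the weakened statement holds, with $m=k+3$ independent of $\rho$ and $p$.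

*Proof from Theorem 1.* If $m$ members have a $k$-transversal, so do any $k+2$ of them. Also $p\ge m\ge k+2$, so Theorem 1 applies. $\square$

Theorem 1 is assembled from two results.

**Theorem 2 (fractional Helly).** There is $c_0=c_0(d,k,\rho)>0$ such that if $w$ is a finitely supported probability measure on $\rho$-round sets and $k+2$ independent $w$-random sets have a common $k$-transversal with probability at least $\alpha$, then some $k$-flat hits sets of total $w$-measure at least $c_0\alpha$. Consequently, if $\mathcal F$ is a finite family of $N\ge k+2$ $\rho$-round sets and at least $\alpha\binom N{k+2}$ of its $(k+2)$-subsets have a $k$-transversal, then some $k$-flat hits at least $c_0\frac{(k+2)!}{(k+2)^{k+2}}\,\alpha N$ members.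

**Theorem 3 (weak $\varepsilon$-nets).** There is $c_1=c_1(d,k,\rho)$ such that for every finitely supported probability measure $\mu$ on $k$-flats and every $0<\varepsilon\le\frac12$ there are at most $c_1\varepsilon^{-2}\log^2(1/\varepsilon)$ $k$-flats that hit every $\rho$-round $K$ with $\mu\{T:T\cap K\neq\emptyset\}\ge\varepsilon$.

The hypotheses are close to necessary, in the following sense (proved in Section 10).

**Proposition 4.** (a) In Theorem 1, $k+2$ cannot be replaced by $k+1$. (b) For $k=0$ the condition $\operatorname{conv}(\{q\}\cup B(x_K,r_K))\subset K$ cannot be dropped: for every $m\ge1$ and $N\ge m$ there are $N$ compact sets satisfying the fatness condition with $\rho=5$ such that any $m$ of them have a common point, but at least $N/m$ points are needed to pierce all of them.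

## 3. Levers: why radius is the wrong measure of size

The greedy step of Section 1 does generalize. Let $\mathcal M\subset\mathcal F$ be a maximal subfamily no $k+2$ members of which have a $k$-transversal. Then $|\mathcal M|\le p-1$, and by maximality every other $K\in\mathcal F$ has a common $k$-transversal with some $k+1$ members of $\mathcal M$. If we pick the members of $\mathcal M$ in order of increasing radius, those $k+1$ members have radius at most $r_K$. So $\mathcal F\setminus\mathcal M$ is covered by at most $\binom{p-1}{k+1}$ classes
$$\{K:\ K,K_1,\dots,K_{k+1}\text{ have a }k\text{-transversal and } r_K\ge r_{K_j}\text{ for all }j\}.$$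
For $k=0$ such a class was pierced by boundedly many points. For $k=1$ this fails already for unit discs in the plane.

Let $K_1,K_2$ be the unit discs centered at $(0,0)$ and $(10,0)$. The line through $(0,-c)$ and $(10,c)$ with $|c|\le1$ meets both, and at abscissa $x>5$ it has height $c(x/5-1)$. So every unit disc centered at a point $(x,y)$ with $x>5$ and $|y|\le x/5-1$ has a common line transversal with $K_1$ and $K_2$. Put $t_j=j/N$ and $w_j=(1+t_j,\,t_j^2/10)$ for $1\le j\le N$. These points lie on a parabola, so no three are collinear. For large $\lambda$ consider the unit discs around $\lambda w_j$. We have $\lambda t_j^2/10\le\lambda(1+t_j)/10\le \lambda(1+t_j)/5-1$ as soon as $\lambda\ge10$, so each of these discs is in the class of $(K_1,K_2)$. If a line met three of the discs, the triangle of their centers would lie in a strip of width $2$, so one of its altitudes would be at most $2$. For large $\lambda$ this is false for all triples. So every line meets at most two of the $N$ discs, and at least $N/2$ lines are needed for this class.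

The reason is a lever. The transversals of $K_1$ and $K_2$ are determined up to an error of order $1$ near $K_1,K_2$, and *extrapolating* to abscissa $x$ multiplies the error by about $x/10$. Interpolation would be harmless. Which of the sets is interpolated, and with what error, is recorded by an affine dependence of the centers. Suppose the flat is a graph over $\mathbb R^k$, and let $u_0,\dots,u_{k+1}\in\mathbb R^k$ be the projections of the centers of the $k+2$ sets. Any $k+2$ points of $\mathbb R^k$ are affinely dependent:
$$\sum_j c_j=0,\qquad \sum_jc_ju_j=0,\qquad (c_0,\dots,c_{k+1})\ne0.$$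
If $g$ is the difference of two affine maps whose graphs hit $K_1,\dots,K_{k+1}$, then $g(u_j)$ is of order $r_j$ for $j\ge1$, and $\sum_jc_jg(u_j)=0$ gives
$$|g(u_0)|\le\sum_{j\ge1}\frac{|c_j|}{|c_0|}|g(u_j)|.$$
So $g(u_0)$ is of order $r_0$ provided that $|c_0|r_0\ge|c_j|r_j$ for all $j$. The right measure of the size of $K_j$ *within its tuple* is thus $|c_j|r_j$.

For $k=0$ the dependence is $(1,-1)$ and the condition reads $r_0\ge r_1$, as in Section 1. For $k=1$ one dependence is $(u_1-u_2,\,u_2-u_0,\,u_0-u_1)$. With $u_1=0$, $u_2=10$, $u_0=x>10$ and unit radii, the values $|c_0|,|c_1|,|c_2|$ are $10,\,x-10,\,x$. The largest belongs to $K_2$, the disc in the middle, not to the far disc $K_0$.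

The price is that the size now depends on the whole tuple, so the family cannot be ordered in advance. What remains is symmetry: among $k+2$ random sets, each index is equally likely to be the good one. This loses a factor $k+2$ in a probability, and leads to Theorem 2 rather than directly to Theorem 1.

There is a second difficulty. Suppose $f_*$ hits $K_1,\dots,K_{k+1}$ and, by the estimate above, passes within a constant times $r_0$ of the center of $K_0$. It may still miss $K_0$. We know only that some $f$ close to $f_*$ hits $K_0$, perhaps just at a pointed tip. Section 5 deals with this.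

## 4. Flats as graphs of affine maps

Put $n=d-k\ge1$. Let $V$ be the vector space of affine maps $f:\mathbb R^k\to\mathbb R^n$. Its dimension is $D=(k+1)n\ge1$. Write $\operatorname{Lip}(f)$ for the operator norm of the linear part of $f$ and $\Gamma(f)=\{(x,f(x)):x\in\mathbb R^k\}$ for its graph, which is a $k$-flat. Put
$$L=d,\qquad V_L=\{f\in V:\operatorname{Lip}(f)\le L\}.$$
For a $k$-subset $I$ of the coordinates, identify $\mathbb R^d$ isometrically with $\mathbb R^I\times\mathbb R^{I^c}=\mathbb R^k\times\mathbb R^n$. Call this *chart $I$*. There are $\binom dk\le2^d$ charts. For $k=0$ there is one chart, $\mathbb R^0$ is a point, $V=\mathbb R^d$, and $\operatorname{Lip}=0$. For $d=2,k=1$, lines of slope at most $1$ in absolute value are well placed in one chart and steeper lines in the other. This is a general fact.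

**Lemma 1.** Every $k$-flat is, in some chart, $\Gamma(f)$ with $f\in V_L$.

*Proof.* Let the columns of a $d\times k$ matrix $M$ span the direction space of the flat. For a $k$-set $I$ of rows let $M_I$ be the corresponding square submatrix. Choose $I$ with $|\det M_I|$ maximal. It is nonzero because $M$ has rank $k$. In chart $I$ the flat is a graph with linear part $M_{I^c}M_I^{-1}$. Let $m_i$ be the row of $M$ with index $i\in I^c$. The corresponding row $y$ of $M_{I^c}M_I^{-1}$ solves $yM_I=m_i$, so by Cramer's rule its $j$-th entry is the determinant of $M_I$ with the $j$-th row replaced by $m_i$, divided by $\det M_I$. Up to sign this is $\det M_{I'}/\det M_I$ for a $k$-set $I'$, so it has absolute value at most $1$. The operator norm is at most the Frobenius norm, which is at most $\sqrt{kn}\le d=L$. $\square$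

In a chart write $x_K=(u_K,v_K)$.

If $f\in V_L$ and $\Gamma(f)$ hits the $\rho$-round set $K$, then
$$|f(u_K)-v_K|\le\rho(1+L)\,r_K. \tag{2}$$
Indeed, if $(x,f(x))\in K$, then $|x-u_K|\le\rho r_K$ and $|f(x)-v_K|\le\rho r_K$, so $|f(u_K)-v_K|\le L|u_K-x|+|f(x)-v_K|\le\rho(1+L)r_K$.

## 5. Correcting a graph that nearly hits

Suppose $\Gamma(f)$ passes not too far from the center of $K$, and at a point $(x_0,y_0)\in K$ it is off by $|f(x_0)-y_0|$. Suppose we have one map $g$ that is not too large at the center and whose size at $x_0$ is at least comparable to this error. Then adding to $f$ one of finitely many modifications $Tg$ of $g$ makes the graph hit $K$. The matrix $T$ is needed because $g(x)$ may point in the wrong direction and have the wrong length. What matters is that the list of $T$'s does not depend on $K$, $f$ or $g$.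

**Lemma 2.** For every $A\ge1$ there is a finite set $\mathcal T=\mathcal T(n,\rho,A)$ of linear maps $\mathbb R^n\to\mathbb R^n$ with $0\in\mathcal T$ such that the following holds in every chart. Let $K$ be $\rho$-round with $x_K=(u,v)$ and $r_K=r$, let $(x_0,y_0)\in K$, and let $f,g\in V$ satisfy

- (i) $|f(u)-v|\le Ar$,
- (ii) $|g(u)|\le Ar$ and $\operatorname{Lip}(g)\le A$,
- (iii) $|f(x_0)-y_0|\le A|g(x_0)|$.

Then $\Gamma(f+Tg)$ hits $K$ for some $T\in\mathcal T$.

*Proof.* Let $\Lambda=2A^2(1+\rho)$. Let $\mathcal T$ consist of $0$ and a finite set of linear maps such that every linear map $T_0$ with $\|T_0\|\le\Lambda$ is within $1/\Lambda$ of a member, in operator norm. It exists by compactness. Put $q=(x_0,y_0)$ and $\eta=|g(x_0)|$.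

**Step 1: the trivial case.** If $\eta=0$, then (iii) gives $f(x_0)=y_0$, and $T=0$ works. Assume $\eta>0$.

**Step 2: choose the scale.** We walk from $q$ towards the center until the free ball in (1) has radius comparable to $\eta$. Since $|x_0-u|\le\rho r$, (ii) gives $\eta\le|g(u)|+A|x_0-u|\le A(1+\rho)r$. Put
$$s=\frac{\eta}{A(1+\rho)r}\in(0,1],\qquad x_s=x_0+s(u-x_0),\qquad y_s=y_0+s(v-y_0).$$
By (1), $B\big((x_s,y_s),sr\big)\subset K$. So it suffices to find $T\in\mathcal T$ with
$$|(f+Tg)(x_s)-y_s|\le sr,$$
because then the point of $\Gamma(f+Tg)$ above $x_s$ lies in $K$.

**Step 3: the error at $x_s$ is at most $\Lambda sr$.** Let $E=f(x_s)-y_s$. Since $f$ is affine, $E=(1-s)(f(x_0)-y_0)+s(f(u)-v)$. By (iii), (i) and $\eta=A(1+\rho)sr$,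
$$|E|\le A\eta+sAr=A^2(1+\rho)sr+Asr\le\Lambda sr .$$

**Step 4: the correction at $x_s$ has length between $sr$ and $\Lambda sr$.** Let $\omega=g(x_s)=g(x_0)+s\,(g(u)-g(x_0))$. Here $|g(x_0)|=\eta=A(1+\rho)sr$, and $|g(u)-g(x_0)|\le A|u-x_0|\le A\rho r$. Hence
$$|\omega|\ge A(1+\rho)sr-A\rho sr=Asr\ge sr,\qquad |\omega|\le A(1+2\rho)sr\le\Lambda sr.$$

**Step 5: turn and stretch.** The linear map $T_0=-E\omega^{\top}/|\omega|^2$ satisfies $T_0\omega=-E$, and $\|T_0\|=|E|/|\omega|\le\Lambda$ by Steps 3 and 4. Choose $T\in\mathcal T$ with $\|T-T_0\|\le1/\Lambda$. Then
$$|(f+Tg)(x_s)-y_s|=|E+T\omega|=|(T-T_0)\omega|\le|\omega|/\Lambda\le sr. \qquad\square$$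

From now on fix
$$A=\max\{D+1,\ (2k+3)\rho(1+L)\}$$
and the corresponding $\mathcal T$. Note that $A\ge3(1+L)\ge2L$ and that $A$ and $|\mathcal T|$ depend only on $d,k,\rho$.

## 6. One flat that hits a positive fraction

Now we can pierce the classes of Section 3, with "$r_K$ is large" replaced by "$|c_0|r_0$ is largest". We need Auerbach's lemma in the following form.

**Auerbach's lemma.** Let $Q$ be a compact convex symmetric neighborhood of $0$ in a $D$-dimensional real vector space. Then there are $g_1,\dots,g_D\in Q$ such that every $g\in Q$ is $\sum t_ig_i$ with all $|t_i|\le1$.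

*Proof.* Choose $g_1,\dots,g_D\in Q$ maximizing $|\det(g_1,\dots,g_D)|$. The maximum is positive because $Q$ contains a basis. For $g\in Q$, Cramer's rule gives $g=\sum t_ig_i$ where $t_i$ is the determinant with $g_i$ replaced by $g$, divided by the maximal one. So $|t_i|\le1$. $\square$

**Lemma 3.** Fix a chart and $\rho$-round sets $K_1,\dots,K_{k+1}$ with $x_{K_j}=(u_j,v_j)$ and $r_{K_j}=r_j$. Let $\mathcal G$ be the class of $\rho$-round sets $K_0$ (with $x_{K_0}=(u_0,v_0)$, $r_{K_0}=r_0$) such that

- (a) for some $f\in V_L$ the graph $\Gamma(f)$ hits $K_0,K_1,\dots,K_{k+1}$;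
- (b) there is $(c_0,\dots,c_{k+1})\neq0$ with $\sum c_j=0$, $\sum c_ju_j=0$ and $|c_0|r_0\ge|c_j|r_j$ for all $j$.

Then at most $C_1:=D|\mathcal T|$ $k$-flats hit all members of $\mathcal G$.

*Proof.* We may assume $\mathcal G\ne\emptyset$.

**Step 1: a reference flat and finitely many directions.** The flats will be $\Gamma(f_*+Tg_i)$, where $f_*$ and the $g_i$ depend only on $K_1,\dots,K_{k+1}$. By (a) for any one member of $\mathcal G$, there is $f_*\in V_L$ whose graph hits $K_1,\dots,K_{k+1}$. Fix it. Let
$$Q=\{g\in V:\ \operatorname{Lip}(g)\le2L,\ |g(u_j)|\le2\rho(1+L)r_j\ \text{ for }1\le j\le k+1\}.$$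
This set is closed, convex and symmetric. It is bounded, because the linear part of $g$ and the value $g(u_1)$ are bounded. It is a neighborhood of $0$, because $L$ and all $r_j$ are positive. Let $g_1,\dots,g_D\in Q$ be as in Auerbach's lemma.

**Step 2: condition (iii) of Lemma 2.** Let $K_0\in\mathcal G$, let $f$ be as in (a), and let $(x_0,y_0)\in K_0$ with $y_0=f(x_0)$. By (2) applied to $f$ and to $f_*$ on $K_1,\dots,K_{k+1}$, we get $|(f-f_*)(u_j)|\le2\rho(1+L)r_j$. Also $\operatorname{Lip}(f-f_*)\le2L$. So $f-f_*\in Q$, and therefore $f-f_*=\sum t_ig_i$ with $|t_i|\le1$. Hence for some $i$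
$$|f_*(x_0)-y_0|=|(f-f_*)(x_0)|\le\sum_{l}|g_l(x_0)|\le D|g_i(x_0)|\le A|g_i(x_0)|.$$
This is (iii) for the pair $(f_*,g_i)$.

**Step 3: conditions (i) and (ii).** Here (b) excludes the lever. First, $c_0\ne0$, since otherwise $|c_j|r_j\le0$ for all $j$ and all $c_j$ vanish. For $g\in Q$, affinity and the two sums in (b) give $\sum_{j\ge0}c_jg(u_j)=0$. So
$$|g(u_0)|\le\sum_{j=1}^{k+1}\frac{|c_j|}{|c_0|}\,2\rho(1+L)r_j\le2(k+1)\rho(1+L)\,r_0\le Ar_0 .$$
With $\operatorname{Lip}(g_i)\le2L\le A$ this is (ii) for $g_i$. Applying the same estimate to $g=f-f_*\in Q$, and (2) to $f$ and $K_0$,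
$$|f_*(u_0)-v_0|\le|f(u_0)-v_0|+|(f-f_*)(u_0)|\le(1+2(k+1))\rho(1+L)r_0=(2k+3)\rho(1+L)r_0\le Ar_0,$$
which is (i).

**Step 4: conclusion.** By Lemma 2, $\Gamma(f_*+Tg_i)$ hits $K_0$ for some $T\in\mathcal T$. There are at most $D|\mathcal T|$ such flats, and they do not depend on $K_0$. $\square$

*Proof of Theorem 2.*

**Step 1: symmetrize.** We find a chart in which, with good probability, the random tuple is as in Lemma 3. Let $K_0,\dots,K_{k+1}$ be independent with law $w$. For a chart $I$ and $0\le i\le k+1$ let $E_{I,i}$ be the event that in chart $I$ some $f\in V_L$ has a graph hitting all of $K_0,\dots,K_{k+1}$, and there is a nontrivial dependence $\sum c_j=0$, $\sum c_ju_j=0$ with $|c_i|r_i=\max_j|c_j|r_j$. If the $k+2$ sets have a $k$-transversal, then by Lemma 1 it is the graph of some $f\in V_L$ in some chart $I$. The $k+2$ points $u_j\in\mathbb R^k$ are affinely dependent, and some index $i$ attains the maximum, so $E_{I,i}$ occurs. The union of all $E_{I,i}$ thus has probability at least $\alpha$. By exchangeability $\Pr(E_{I,i})=\Pr(E_{I,0})$, and there are at most $2^d$ charts. So for some chart $I$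
$$\Pr(E_{I,0})\ge\alpha':=\frac{\alpha}{(k+2)2^d}.$$

**Step 2: freeze $K_1,\dots,K_{k+1}$.** Some choice of $K_1,\dots,K_{k+1}$ has conditional probability of $E_{I,0}$ at least $\alpha'$. For this choice $E_{I,0}$ says exactly that $K_0\in\mathcal G$, the class of Lemma 3. So $w(\mathcal G)\ge\alpha'$. The at most $C_1$ flats of Lemma 3 hit all of $\mathcal G$, so one of them hits sets of $w$-measure at least $\alpha'/C_1$. Hence
$$c_0=\frac1{(k+2)\,2^d\,C_1}$$
works. Note that $c_0\le\frac14$.

**Step 3: the counting version.** Let $w$ be uniform on $\mathcal F$, $|\mathcal F|=N$. The $k+2$ draws are distinct with probability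
$$\prod_{j=0}^{k+1}\Big(1-\frac jN\Big)\ge\prod_{j=0}^{k+1}\Big(1-\frac j{k+2}\Big)=\frac{(k+2)!}{(k+2)^{k+2}},$$
and given this they form a uniformly random $(k+2)$-subset. So they have a $k$-transversal with probability at least $\frac{(k+2)!}{(k+2)^{k+2}}\alpha$, and the first part applies. $\square$

## 7. From one flat to a measure on flats

Let $\mathcal F$ be finite and satisfy the hypothesis of Theorem 1. We shall see in a moment that Theorem 2 yields a flat that hits a fixed fraction $\gamma>0$ of $\mathcal F$. Removing the sets that are hit and repeating leaves at most $(1-\gamma)^tN$ of the $N$ sets after $t$ rounds. This finishes after about $\gamma^{-1}\log N$ rounds, and that number grows with $N$. To lose the logarithm we use that Theorem 2 allows *arbitrary weights*, and pass to the dual statement.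

**Step 1: every weighting has a good flat.** Let $\mathcal F$ be nonempty and finite, and let $w$ be any probability measure on $\mathcal F$. Put $P=(p-1)(k+1)+1$ and draw $K^1,\dots,K^P$ independently from $w$. If at least $p$ distinct members are drawn, then $k+2$ of them have a $k$-transversal by hypothesis. Otherwise at most $p-1$ distinct members are drawn, and by the pigeonhole principle one of them is drawn at least $k+2$ times. These $k+2$ draws of one set have a $k$-transversal trivially. So there are always $k+2$ indices whose sets have a common $k$-transversal. The expected number of such $(k+2)$-sets of indices is therefore at least $1$. It equals $\binom P{k+2}$ times the probability that $k+2$ independent draws have a $k$-transversal. That probability is thus at least $\alpha:=\binom P{k+2}^{-1}$, and by Theorem 2 some $k$-flat hits $w$-measure at least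
$$\gamma:=c_0\binom P{k+2}^{-1}.$$

**Step 2: duality.** We exchange the roles of sets and flats. Only finitely many subfamilies of $\mathcal F$ occur as the family of members hit by a $k$-flat. Choose one representative flat for each, and let $\mathcal X$ be the finite set of representatives. Consider the game in which one player picks $T\in\mathcal X$, the other picks $K\in\mathcal F$, and the payoff is $1$ if $T\cap K\neq\emptyset$ and $0$ otherwise. Von Neumann's minimax theorem says
$$\max_\mu\min_{K\in\mathcal F}\mu\{T:T\cap K\ne\emptyset\}=\min_w\max_{T\in\mathcal X}w\{K:T\cap K\neq\emptyset\},$$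
where $\mu$ and $w$ range over the probability measures on $\mathcal X$ and $\mathcal F$. The right side is at least $\gamma$ by Step 1. So there is a finitely supported probability measure $\mu$ on $k$-flats such that *every* $K\in\mathcal F$ is hit with $\mu$-measure at least $\gamma$.

It remains to replace $\mu$ by a bounded number of flats. This is Theorem 3.

## 8. Weak $\varepsilon$-nets for flats

**The tool.** A system $\mathcal R$ of subsets of a set $Y$ *shatters* $Z\subset Y$ if every subset of $Z$ is $R\cap Z$ for some $R\in\mathcal R$. The VC-dimension of $\mathcal R$ is the largest size of a shattered set. The $\varepsilon$-net theorem (Haussler–Welzl 1987; Matoušek, *Lectures on Discrete Geometry*, Thm 10.2.4) says: if a probability measure is carried by a finite set $Y$, the system $\mathcal R$ has VC-dimension at most $\delta$, and $0<\tau\le\frac12$, then some $S\subset Y$ with $|S|\le c(\delta)\,\tau^{-1}\log(1/\tau)$ meets every $R\in\mathcal R$ of measure at least $\tau$.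

**The first attempt.** One would like to apply this to the ranges "all flats hitting $K$" and take $S$ itself as the answer. Already for $k=0$, $d=2$ this fails. Let $Y$ consist of $N$ points on the unit circle with equal weights. For $Z\subset Y$ put $K=\operatorname{conv}(Z\cup B(0,\frac12))$, a $2$-fat compact convex set. Points of the unit circle are extreme points of the unit disc, so $K$ contains no point of $Y$ outside $Z$. Thus all subsets of $Y$ are ranges. A set $S\subset Y$ that meets all ranges of measure at least $\varepsilon$ must contain all but fewer than $\varepsilon N$ points of $Y$, and no bound independent of $N$ is possible.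

So we must use flats outside the support of $\mu$ (this is what "weak" refers to), and choose ranges that do not see the shape of $K$. Lemma 2 suggests both. As flats we take $\Gamma(f_0+T(f_1-f_0))$ with $f_0,f_1$ from a small set $S$ and $T\in\mathcal T$. As ranges we take conditions on the values $f(x)$ at one or two points $x$, since conditions (i)–(iii) on $f-f_*$ are about values at $u$ and at $x_0$, apart from a Lipschitz bound.

*Proof of Theorem 3.*

**Step 1: reduce to one chart.** Assign each flat in $\operatorname{supp}\mu$ to one chart in which it is the graph of a map in $V_L$, by Lemma 1. This gives $\mu=\sum_I\mu_I$, where $\mu_I$ is a finitely supported measure on $V_L$ in chart $I$. Put $\varepsilon_1=\varepsilon/2^d$. If $K$ is hit with $\mu$-measure at least $\varepsilon$, then, as there are at most $2^d$ charts, for some $I$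
$$\mu_I(H_K)\ge\varepsilon_1,\qquad H_K:=\{f\in\operatorname{supp}\mu_I:\Gamma(f)\cap K\ne\emptyset\}.$$
So fix $I$ and put $\nu=\mu_I$, a measure of total mass at most $1$. We look for a set $\mathcal N_I$ of flats that hits every $\rho$-round $K$ with $\nu(H_K)\ge\varepsilon_1$. If $\nu(V_L)<\varepsilon_1$ there is no such $K$, and $\mathcal N_I=\emptyset$ works. Assume $\nu(V_L)\ge\varepsilon_1$.

**Step 2: ranges of bounded complexity.** Consider all sets
$$\{f\in V_L:\ |f(x')-y'|\le t',\ |f(x)-y|>t\}\qquad(x,x'\in\mathbb R^k,\ y,y'\in\mathbb R^n,\ t'\ge0,\ t\in\mathbb R).$$
For $t<0$ the second condition is void. We show that their VC-dimension is bounded in terms of $d$. For fixed $x,y$ the quantity $|f(x)-y|^2$ is a polynomial of degree at most $2$ in the $D$ coordinates of $f$. Map $f$ to the vector of all nonconstant monomials of degree at most $2$ in its coordinates, a point of $\mathbb R^M$ with $M=D+D(D+1)/2$. The map is injective, since the coordinates are among the monomials. Under it each of the two conditions becomes an affine inequality $\langle a,z\rangle\le b$ or $\langle a,z\rangle>b$, or is void. The sets given by one such inequality (possibly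 with $a=0$) are convex with convex complement. They shatter no set of $M+2$ points: by Radon's theorem such a set splits into two parts whose convex hulls share a point, and a range containing exactly one part would have this point both inside and outside. So by the Sauer–Shelah lemma such sets cut out at most $\sum_{i\le M+1}\binom li\le(l+1)^{M+1}$ subsets of an $l$-point set. Intersections of two of them cut out at most $(l+1)^{2M+2}$ subsets. This is less than $2^l$ for $l\ge l_0(M)$, so the VC-dimension is less than $l_0(M)$. Since $D\le d^2$, this is bounded in terms of $d$.

**Step 3: the flats.** Put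
$$\tau=\frac{\varepsilon_1}{D(D+1)}\le\frac12 .$$
Apply the $\varepsilon$-net theorem to the probability measure $\nu/\nu(V_L)$. As $\nu(V_L)\le1$, a range with $\nu$-measure at least $\tau$ has normalized measure at least $\tau$. We get $S\subset\operatorname{supp}\nu$ with $|S|=O(\tau^{-1}\log\tau^{-1})$ meeting every range of $\nu$-measure at least $\tau$. Let
$$\mathcal N_I=\{\Gamma(f_0+T(f_1-f_0)):\ f_0,f_1\in S,\ T\in\mathcal T\}.$$
Since $\tau^{-1}$ is a constant times $\varepsilon^{-1}$ and $\varepsilon\le\frac12$, we have $|\mathcal N_I|\le|S|^2|\mathcal T|=O(\varepsilon^{-2}\log^2(1/\varepsilon))$, with constants depending on $d,k,\rho$ only. Taking the union over at most $2^d$ charts, Theorem 3 follows from the following claim.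

**Claim.** $\mathcal N_I$ hits every $\rho$-round $K$ with $\nu(H_K)\ge\varepsilon_1$.

Suppose that $K$ is a counterexample, with $x_K=(u,v)$ and $r_K=r$. Steps 4–6 derive a contradiction.

**Step 4: a reference map in $S$.** Let $U=\{f\in V_L:|f(u)-v|\le\rho(1+L)r\}$. By (2), $H_K\subset U$. So $U$ is a range (take $t<0$) of $\nu$-measure at least $\varepsilon_1\ge\tau$, and there is $f_*\in S\cap U$. Fix it. For each $h\in H_K$ choose $x_h$ with $(x_h,h(x_h))\in K$, and put
$$\eta_h=|h(x_h)-f_*(x_h)|,$$
the error of $f_*$ at the point where $h$ hits $K$.

**Step 5: all maps in $S\cap U$ agree too well with $f_*$ at $x_h$.** Let $h\in H_K$ and $f\in S\cap U$. We try Lemma 2 with the set $K$, the point $(x_h,h(x_h))$, the map $f_*$ in the role of $f$, and $g=f-f_*$. Condition (i) holds because $|f_*(u)-v|\le\rho(1+L)r\le Ar$. Condition (ii) holds because $|g(u)|\le|f(u)-v|+|f_*(u)-v|\le2\rho(1+L)r\le Ar$ and $\operatorname{Lip}(g)\le2L\le A$. But the flats $\Gamma(f_*+T(f-f_*))$, $T\in\mathcal T$, all belong to $\mathcal N_I$ and miss $K$. So (iii) must fail: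
$$|f(x_h)-f_*(x_h)|<\eta_h/A\qquad\text{for all }f\in S\cap U,\ h\in H_K.$$
With $f=f_*$ this gives $\eta_h>0$. Moreover, no point of $S$ lies in the range
$$Z_h=\{f\in U:\ |f(x_h)-f_*(x_h)|>\eta_h/A\},$$
and therefore $\nu(Z_h)<\tau$. So most maps in $H_K$ deviate from $f_*$ at $x_h$ by at most $\eta_h/A$, whereas $h$ itself deviates by $\eta_h$.

For $k=0$ this is absurd for two maps already. There is only one point $x$, and if $h,h'$ satisfy $h'\notin Z_h$ and $h\notin Z_{h'}$, then $\eta_{h'}\le\eta_h/A$ and $\eta_h\le\eta_{h'}/A$, impossible since $A>1$ and both are positive. For $k\ge1$ the deviations are measured at different points. We use $D+1$ maps and compare with $\dim V=D$.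

**Step 6: too many independent deviations.** Choose $h_0,\dots,h_D$ independently at random from $\nu$ restricted to $H_K$ and normalized. For $i\neq j$,
$$\Pr(h_j\in Z_{h_i})<\tau/\varepsilon_1,$$
because $\nu(Z_{h_i})<\tau$ for every value of $h_i$ (finitely many values) and $\nu(H_K)\ge\varepsilon_1$. There are $D(D+1)$ ordered pairs $(i,j)$ with $i\ne j$, so the probability that $h_j\in Z_{h_i}$ for at least one of them is less than $D(D+1)\tau/\varepsilon_1=1$. Hence some choice has $h_j\notin Z_{h_i}$ for all $i\ne j$. As $h_j\in H_K\subset U$, this means
$$|(h_j-f_*)(x_{h_i})|\le\eta_{h_i}/A\qquad(i\neq j).$$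
Let $e_i=(h_i-f_*)(x_{h_i})/\eta_{h_i}$, a unit vector, and consider the $(D+1)\times(D+1)$ matrix
$$M_{ij}=\eta_{h_i}^{-1}\big\langle e_i,\,(h_j-f_*)(x_{h_i})\big\rangle .$$
Its diagonal entries are $M_{ii}=1$, and for $i\neq j$ we have $|M_{ij}|\le1/A\le1/(D+1)$. The off-diagonal entries of each row sum in absolute value to at most $D/(D+1)<1$. So the matrix is strictly diagonally dominant, hence nonsingular. On the other hand $M_{ij}=\varphi_i(h_j-f_*)$, where $\varphi_i(g)=\eta_{h_i}^{-1}\langle e_i,g(x_{h_i})\rangle$ is a linear functional on the $D$-dimensional space $V$. So the rank is at most $D$, a contradiction. This proves the claim and Theorem 3. $\square$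

## 9. Proof of Theorem 1: finite families, then compactness

**Step 1: finite families.** The case $\mathcal F=\emptyset$ is trivial. Otherwise Section 7 gives a finitely supported probability measure $\mu$ on $k$-flats such that every $K\in\mathcal F$ is hit with $\mu$-measure at least $\gamma=c_0\binom P{k+2}^{-1}$, and $\gamma\le c_0\le\frac14$. Theorem 3 with $\varepsilon=\gamma$ gives at most $c_1\gamma^{-2}\log^2(1/\gamma)$ $k$-flats that hit all of $\mathcal F$. Since $P=(p-1)(k+1)+1\le(k+1)p$,
$$\gamma^{-1}=c_0^{-1}\binom P{k+2}\le c_0^{-1}\big((k+1)p\big)^{k+2}.$$
As $p\ge2$, it follows that $\log(1/\gamma)\le c'\log p$ with $c'=c'(d,k,\rho)$. So the number of flats is at most $c(d,k,\rho)\,p^{2k+4}\log^2p$ for a suitable constant $c(d,k,\rho)$, which we choose so large that this bound is at least $1$. Let $C$ be its integer part.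

**Step 2: the space of flats.** We now let $\mathcal F$ be infinite and pass to a limit. Since flats can run off to infinity, we need a compactification, and compactness of the sets $K$ is used here. Let $X$ be the space of $k$-flats, viewed as pairs $(E,a)$ with $E\in\mathrm{Gr}(k,d)$, the Grassmannian of $k$-dimensional linear subspaces, and $a\in E^\perp$. The pair stands for the flat $E+a$. It is a closed subset of $\mathrm{Gr}(k,d)\times\mathbb R^d$, hence locally compact Hausdorff. For compact $K$, let $H(K)\subset X$ be the set of flats that meet $K$. The flat of direction $E$ through a point $q$ is $(E,\mathrm{proj}_{E^\perp}q)$, so $H(K)$ is the image of the compact space $\mathrm{Gr}(k,d)\times K$ under the continuous map $(E,q)\mapsto(E,\mathrm{proj}_{E^\perp}q)$. Hence $H(K)$ is compact.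

**Step 3: the finite intersection property.** Let $\bar X=X\cup\{\infty\}$ be the one-point compactification, a compact Hausdorff space in which each $H(K)$, being compact, is closed. For $K\in\mathcal F$ put
$$\Phi_K=\{(T_1,\dots,T_C)\in\bar X^C:\ T_i\in H(K)\text{ for some }i\}.$$
It is a union of $C$ preimages of $H(K)$ under coordinate projections, hence closed in the compact space $\bar X^C$. Every finite subfamily of $\mathcal F$ satisfies the hypothesis of Theorem 1. So by Step 1 it is hit by at most $C$ flats, and after repeating flats if necessary these form a tuple in the intersection of the corresponding $\Phi_K$. By compactness $\bigcap_{K\in\mathcal F}\Phi_K\neq\emptyset$. Take a tuple in the intersection and discard the entries equal to $\infty$. Since $\infty\notin H(K)$, the remaining at most $C$ $k$-flats hit every $K\in\mathcal F$. $\square$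

With Theorem 1 the Corollary of Section 2 is proved as well. The conjecture holds, and the weakened statement holds with $m=k+3$.

## 10. Two constructions: $k+1$ is too few, and the cones are needed

*Proof of Proposition 4(a).* Let $N\ge k+2$, and take $N$ points of $\mathbb R^d$ with no $k+2$ on a common $k$-flat, for instance on the moment curve $t\mapsto(t,t^2,\dots,t^d)$, where any $k+2\le d+1$ points are affinely independent. We claim that for small $\delta>0$ no $k$-flat meets $k+2$ of the $\delta$-balls around these points. Otherwise there are $\delta_\nu\to0$ and flats $(E_\nu,a_\nu)$ meeting the $\delta_\nu$-balls around $k+2$ of the points, and after passing to a subsequence these are always the same $k+2$ points. The flats meet a bounded set, so the $a_\nu$ are bounded, and a further subsequence converges to a flat. Distances to the flats converge, so the limit flat contains the $k+2$ points, a contradiction.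

Fix such a $\delta$. The balls are $1$-fat compact convex sets. Any $k+1$ of them have a $k$-transversal, namely a $k$-flat through their centers. So for every $p\ge k+1$, among any $p$ of them there are $k+1$ with a $k$-transversal. But every $k$-flat meets at most $k+1$ of the balls, so at least $N/(k+1)$ flats are needed, and $N$ is arbitrary. $\square$

*Proof of Proposition 4(b).* The idea is to attach to each ball isolated points, one for each $m$-tuple, and to let the sizes decay fast so that the fatness condition survives. Let $e_1$ be the first unit vector, and put $r_i=100^{-i}$ and $c_i=2r_ie_1$ for $1\le i\le N$. The first coordinates of the points of $B(c_i,r_i)$ lie in $[r_i,3r_i]$, and $3r_{i+1}<r_i$, so these balls are pairwise disjoint. For each $m$-subset $J\subset\{1,\dots,N\}$ choose a point $z_J\in B(c_{\max J},r_{\max J})$, with all $z_J$ distinct. Put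
$$K_i=B(c_i,r_i)\cup\{z_J:\ J\ni i\}.$$
Each $K_i$ is compact. If $i\in J$, then $i\le\max J$, so $|z_J|\le3r_{\max J}\le3r_i$ and $|z_J-c_i|\le5r_i$. Hence $B(c_i,r_i)\subset K_i\subset B(c_i,5r_i)$, which is the fatness condition with $\rho=5$. Any $m$ of the sets, say those with indices in $J$, share the point $z_J$.

Now let $z$ be any point. If $z=z_J$ for some $J$, then $z$ lies in $K_i$ only if $i\in J$ or $z\in B(c_i,r_i)$. By disjointness the latter holds only for $i=\max J\in J$. So $z$ lies in exactly the $m$ sets with index in $J$. If $z$ is none of the $z_J$, it lies in at most one of the balls, hence in at most one set. So each point lies in at most $m$ of the $N$ sets, and at least $N/m$ points are needed. $\square$
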